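# Associativity of convolution for invariant Keisler measures in NIP theories

## The theorem: associativity with no countability assumption

**Theorem.** Let $T$ be a complete NIP theory in a language $\mathcal L$, let $\mathfrak C$ be a monster model of $T$, and let $M\prec\mathfrak C$ be small, with a fixed enumeration $\bar m$.

1. For all $\kappa,\mu\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ and all $\nu\in\mathfrak M_{\bar m}(\mathfrak C,M)$,
$$(\kappa\ast\mu)\ast\nu=\kappa\ast(\mu\ast\nu).$$
In particular $(p\ast\mu)\ast\nu=p\ast(\mu\ast\nu)$ for every $p\in S^{\rm inv}_{\bar m}(\mathfrak C,M)$ and all $\mu,\nu\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$.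
2. For each $\nu\in\mathfrak M_{\bar m}(\mathfrak C,M)$ the map $\mu\mapsto\mu\ast\nu$ is continuous on $\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$. Hence $(\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M),\ast)$ is a compact semigroup in which $\ast$ is continuous in the left variable and affine in each variable. It has the two-sided identity $e=\mathrm{tp}(\bar m/\mathfrak C)$.

Neither $\mathcal L$ nor $M$ is assumed countable. The "in particular" in part 1 answers a question from the paper of Kyle Gannon, Daniel Max Hoffmann and Krzysztof Krupiński, "Convolution semigroups for automorphism dynamics" (arXiv:2507.23503, 2025): does the displayed identity hold for a type $p$ and invariant measures $\mu,\nu$? Two facts come with the question. If the identity always holds for types $p$, then $\ast$ is associative on invariant measures. And the identity does hold when $\mathcal L$ is countable and $|M|=\aleph_0$. The theorem says: yes, always; moreover $p$ may be replaced by any invariant measure $\kappa$, and $\nu$ need not be invariant.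

We now explain every symbol in the statement.

## Measures concentrated on the type of $\bar m$

$T$ is NIP if no formula $\varphi(\bar x;\bar z)$ admits sequences $(\bar a_i)_{i<\omega}$, $(\bar b_I)_{I\subseteq\omega}$ in $\mathfrak C$ with $\varphi(\bar a_i;\bar b_I)$ true exactly when $i\in I$. The monster $\mathfrak C$ is sufficiently saturated and strongly homogeneous: types over small sets in small tuples of variables are realized in $\mathfrak C$, and two small tuples with the same type are conjugate under $\mathrm{Aut}(\mathfrak C)$. Let $\bar y$ be a tuple of variables of the length of $\bar m$, with $y_i$ corresponding to $m_i$. A formula in $\bar y$ uses finitely many of the $y_i$. We let $\bar x,\bar z$ denote finite tuples of variables; a definable set in $\bar y$ has the form $\varphi(\bar c;\bar y)$ with $\varphi(\bar x;\bar y)$ an $\mathcal L$-formula and $\bar c\in\mathfrak C^{\bar x}$. We write $[\chi]$ for the clopen set of types containing $\chi$.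

**Definition (types and measures).**
- $S_{\bar m}(\mathfrak C,M)$ is the compact set of global types $r(\bar y)\in S_{\bar y}(\mathfrak C)$ extending $\mathrm{tp}(\bar m/\emptyset)$. Such an $r$ is *$M$-invariant* if $\sigma(r)=r$ for all $\sigma\in\mathrm{Aut}(\mathfrak C/M)$; these $r$ form $S^{\rm inv}_{\bar m}(\mathfrak C,M)$.
- A *Keisler measure* over a model is a finitely additive probability measure on the sets definable over it; it is *global* if the model is $\mathfrak C$. $\mathfrak M_{\bar m}(\mathfrak C,M)$ is the set of global Keisler measures $\mu$ in $\bar y$ with $\mu(\theta(\bar y))=1$ for all $\theta\in\mathrm{tp}(\bar m/\emptyset)$.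
- $\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ is the set of those $\mu\in\mathfrak M_{\bar m}(\mathfrak C,M)$ with $\mu(\varphi(\bar c;\bar y))=\mu(\varphi(\sigma(\bar c);\bar y))$ for all $\sigma\in\mathrm{Aut}(\mathfrak C/M)$.

The topology on measures is the weakest one making every map $\mu\mapsto\mu(\varphi(\bar c;\bar y))$ continuous. We identify a type with the Dirac measure at it. We use freely the following textbook facts.

**Fact A (regular measures on Stone spaces).** Finitely additive probabilities on the clopen algebra of a Stone space correspond bijectively to regular Borel probability measures on the space. For closed $K$, the measure of $K$ is the infimum of the measures of the clopen sets containing $K$. A continuous push-forward of a regular measure between compact Hausdorff spaces is regular.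

So a $\mu\in\mathfrak M_{\bar m}(\mathfrak C,M)$ is the same thing as a regular Borel probability measure on $S_{\bar m}(\mathfrak C,M)$, and a Keisler measure over $M$ in $\bar x$ is the same thing as one on $S_{\bar x}(M)$. Two regular measures that agree on clopen sets are equal. If $K=\bigcap_iU_i$ with $(U_i)$ a downward directed family of clopen sets, then the measure of $K$ is the infimum of the measures of the $U_i$: by compactness every clopen set containing $K$ contains some $U_i$.

**Example 1.** Let $T$ be the theory of dense linear orders without endpoints (DLO), which is NIP and has quantifier elimination. First, a general device. Suppose that for each $m_i\in M$ we are given a nonempty proper initial segment $L_i$ of $\mathfrak C$, with $L_i\subseteq L_j$ whenever $m_i<m_j$. Then the conditions "$y_i\notin\mathfrak C$; $c<y_i$ if and only if $c\in L_i$; $y_i<y_j$ if and only if $m_i<m_j$" define a complete type in $S_{\bar m}(\mathfrak C,M)$. Indeed finitely many of them, about $y_{i_1}<\dots<y_{i_k}$ and finitely many $c$'s, ask us to put points in prescribed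 gaps between the $c$'s, and these gaps move weakly to the right; by density and the absence of endpoints this can be done. Completeness, and the fact that $\mathrm{tp}(\bar m/\emptyset)$ is extended, follow from quantifier elimination. If each $L_i$ is preserved by $\mathrm{Aut}(\mathfrak C/M)$, the type is $M$-invariant.

Now let $M=\mathbb Q$, indexed by itself: $m_j=j$. For $a\in\mathbb Q$ let $t_a=\mathrm{tp}((j+a)_{j\in\mathbb Q}/\mathfrak C)$; it is realized in $M$, so it is $M$-invariant. For $a\in\mathbb R$ let $t_a^+$ be the type given by the initial segments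
$$L_j=\{c\in\mathfrak C: c<k\text{ for every rational }k>j+a\},$$
which are $\mathrm{Aut}(\mathfrak C/M)$-invariant and increase with $j$. An invariant measure that is not a combination of finitely many types: put $\nu_0(\varphi(\bar c;\bar y))=\mathrm{Leb}\{a\in[0,1]:\varphi(\bar c;\bar y)\in t_a^+\}$. This makes sense, because for fixed $c,j$ the set of $a$ with $(c<y_j)\in t_a^+$ is upward closed in $[0,1]$, the formula $c=y_j$ is in no $t_a^+$, and $\varphi$ is a Boolean combination of atomic formulas; so the set of $a$ is a finite union of intervals (points included).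

## The product, and why it is well defined

**Definition ($F_\mu$).** For $\mu\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ and an $\mathcal L$-formula $\varphi(\bar x;\bar y)$ let $F_\mu^\varphi:S_{\bar x}(M)\to[0,1]$ be $F^\varphi_\mu(q)=\mu(\varphi(\bar c;\bar y))$ for any $\bar c\models q$ in $\mathfrak C$. (The source writes $F^{\varphi^{\rm opp}}_\mu$.) Invariance of $\mu$ makes this independent of $\bar c$.

**Fact B.** Since $T$ is NIP, $F_\mu^\varphi$ is Borel.

**Definition ($h_{\bar c}$).** For $\bar c\in\mathfrak C^{\bar x}$ let $h_{\bar c}:S_{\bar m}(\mathfrak C,M)\to S_{\bar x}(M)$ be given by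
$$\psi(\bar x;\bar m)\in h_{\bar c}(r)\iff\psi(\bar c;\bar y)\in r .$$

If $\psi(\bar x;\bar m)$ and $\psi'(\bar x;\bar m)$ are equivalent, then $\forall\bar x(\psi\leftrightarrow\psi')$ lies in $\mathrm{tp}(\bar m/\emptyset)\subseteq r$, so the right side does not depend on how the formula is written. The map is continuous because $h_{\bar c}^{-1}[\psi(\bar x;\bar m)]=[\psi(\bar c;\bar y)]$. To see $h_{\bar c}(r)$ concretely, realize $r|_{\bar c}$ by some $\bar n$ in $\mathfrak C$. As $\bar n\equiv\bar m$, there is $\sigma\in\mathrm{Aut}(\mathfrak C)$ with $\sigma(\bar n)=\bar m$. Then $\psi(\bar c;\bar y)\in r$ iff $\psi(\bar c;\bar n)$ iff $\psi(\sigma(\bar c);\bar m)$. Hence $h_{\bar c}(r)=\mathrm{tp}(\sigma(\bar c)/M)$ and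
$$F_\mu^\varphi(h_{\bar c}(r))=\mu(\varphi(\sigma(\bar c);\bar y))\qquad\text{whenever }\bar n\models r|_{\bar c},\ \sigma(\bar n)=\bar m. \tag{1}$$

**Definition (convolution).** For $\mu\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ and $\nu\in\mathfrak M_{\bar m}(\mathfrak C,M)$,
$$(\mu\ast\nu)(\varphi(\bar c;\bar y))=\int_{S_{\bar x}(M)}F_\mu^\varphi\,d(h_{\bar c})_*\nu=\int F^\varphi_\mu(h_{\bar c}(r))\,d\nu(r). \tag{2}$$

Let us check that $\mu\ast\nu\in\mathfrak M_{\bar m}(\mathfrak C,M)$. Fix $r$ and finitely many definable sets $\varphi_l(\bar c_l;\bar y)$. Choose one $\bar n$ realizing the restriction of $r$ to all the $\bar c_l$ together, and one $\sigma$ with $\sigma(\bar n)=\bar m$. By (1), $F_\mu^{\varphi_l}(h_{\bar c_l}(r))=\mu(\varphi_l(\sigma(\bar c_l);\bar y))$ for all $l$, with the same $\sigma$. Since $\sigma$ is an automorphism, it preserves equality, disjointness and unions of these sets. So for fixed $r$ the integrand depends only on the definable set, is finitely additive in it, and equals $1$ on $\theta\in\mathrm{tp}(\bar m/\emptyset)$. Integrating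 over $r$ keeps these properties. If $\nu$ is also $M$-invariant, so is $\mu\ast\nu$: for $\tau\in\mathrm{Aut}(\mathfrak C/M)$ we have $h_{\tau(\bar c)}(\tau(r))=h_{\bar c}(r)$, so invariance of $\nu$ gives $(h_{\tau(\bar c)})_*\nu=(h_{\bar c})_*\nu$. Thus both iterated products in the theorem are defined: $\kappa\ast\mu$ is invariant, and $\mu\ast\nu$ may stand on the right.

**Example 2.** Continue Example 1. Here $(x<m_j)\in h_c(r)$ iff $(c<y_j)\in r$. For $c=0$ and $r=t_a^+$ this says $0<k$ for all rational $k>j+a$, i.e. $j\ge-a$. Hence $(h_0)_*\nu_0$ gives $x<m_j$ the measure $\mathrm{Leb}\{a\in[0,1]:a\ge-j\}$: it is Lebesgue measure on $[-1,0]$, read as a Keisler measure over $\mathbb Q$.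

Next, $F^{x<y_j}_{t_0^+}(q)=1$ iff $q\vdash x<m_k$ for all rational $k>j$. For $j=0$ the set where this holds is closed but not open: it contains the type of a positive element smaller than all positive rationals, which is the limit of the types $\mathrm{tp}(\frac1n/M)$, where the function is $0$. So $F_\mu^\varphi$ is in general not continuous. By (2), for any type $q\in S_{\bar m}(\mathfrak C,M)$,
$$(c<y_j)\in t^+_0\ast q\iff(c<y_k)\in q\text{ for all rational }k>j. \tag{3}$$
Similarly $(c<y_j)\in t_a\ast q$ iff $(c<y_{j+a})\in q$, and the same with $=$ in place of $<$; hence $t_a\ast t_b=t_{a+b}$.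

## The case where $\nu$ is a type

Suppose $\nu=q\in S_{\bar m}(\mathfrak C,M)$. Fix $\varphi$ and $\bar c$, take $\bar n\models q|_{\bar c}$ and $\sigma$ with $\sigma(\bar n)=\bar m$, and put $\bar a=\sigma(\bar c)$, a realization of $h_{\bar c}(q)$. By (1) and (2), $(\omega\ast q)(\chi(\bar c;\bar y))=\omega(\chi(\bar a;\bar y))$ for every invariant $\omega$ and every $\chi(\bar x;\bar y)$.

On the left, $((\kappa\ast\mu)\ast q)(\varphi(\bar c;\bar y))=(\kappa\ast\mu)(\varphi(\bar a;\bar y))$.

On the right, the measure $(h_{\bar c})_*(\mu\ast q)$ gives $[\chi(\bar x;\bar m)]$ the value $(\mu\ast q)(\chi(\bar c;\bar y))=\mu(\chi(\bar a;\bar y))$, so $(h_{\bar c})_*(\mu\ast q)=(h_{\bar a})_*\mu$. Therefore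
$$(\kappa\ast(\mu\ast q))(\varphi(\bar c;\bar y))=\int F_\kappa^\varphi\,d(h_{\bar a})_*\mu=(\kappa\ast\mu)(\varphi(\bar a;\bar y)).$$

The sides agree. The mechanism: a realization $\bar a$ of $h_{\bar c}(q)$ turns both sides into one value of $\kappa\ast\mu$. By (2), everything is affine in $\nu$, so finite convex combinations of types are also settled.

## Approximating $\nu$ by types, and integrating along $\nu$

**Approximation.** Every $\nu$ is a limit of finite convex combinations of types: given finitely many formulas, choose one type in each atom of positive measure, with that measure as its weight. So one would like to pass to the limit in $\nu$. But $\nu\mapsto\mu\ast\nu$ is not continuous. In Example 1, let $q$ be a cluster point of the sequence $t_{-1/n}$ in $S_{\bar m}(\mathfrak C,M)$; it is $M$-invariant, since invariance is a closed condition. For each $n$, $(0<y_k)\notin t_{-1/n}$ for $0<k<\frac1n$, so by (3) $(0<y_0)\notin t_0^+\ast t_{-1/n}$. But for each rational $k>0$, $(0<y_k)\in t_{-1/n}$ for all large $n$, hence $(0<y_k)\in q$, and (3) gives $(0<y_0)\in t_0^+\ast q$.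

**A Fubini argument.** A better attempt writes the two sides as integrals. Fix $\varphi,\bar c$ and put
$$\lambda=(h_{\bar c})_*\nu,\qquad\rho=(h_{\bar c})_*(\mu\ast\nu).$$
These are regular measures on $S_{\bar x}(M)$; the left side of the theorem at $\varphi(\bar c;\bar y)$ is $\int F^\varphi_{\kappa\ast\mu}\,d\lambda$ and the right side is $\int F_\kappa^\varphi\,d\rho$. For $s\in S_{\bar x}(M)$ and $\bar a\models s$ put $\mu_s=(h_{\bar a})_*\mu$. Since $\mu_s([\chi(\bar x;\bar m)])=\mu(\chi(\bar a;\bar y))=F_\mu^\chi(s)$, the measure $\mu_s$ depends only on $s$. Moreover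
$$\int F_\kappa^\varphi\,d\mu_s=(\kappa\ast\mu)(\varphi(\bar a;\bar y))=F^\varphi_{\kappa\ast\mu}(s).$$
So the theorem at $\varphi(\bar c;\bar y)$ is exactly the formula
$$\int f\,d\rho=\int\Big(\int f\,d\mu_s\Big)d\lambda(s)\qquad\text{for }f=F_\kappa^\varphi. \tag{4}$$
For $f=\mathbf 1_{[\chi(\bar x;\bar m)]}$ formula (4) is true, as both sides equal $\int F_\mu^\chi\,d\lambda=(\mu\ast\nu)(\chi(\bar c;\bar y))$. Can we go from clopen sets to Borel functions?

If $\mathcal L$ and $M$ are countable, we can. A closed $K\subseteq S_{\bar x}(M)$ is then the intersection of a decreasing sequence of clopen $U_n=[\chi_n(\bar x;\bar m)]$. So $\mu_s(K)=\lim_nF_\mu^{\chi_n}(s)$ is Borel in $s$, and by monotone convergence $\int\mu_s(K)\,d\lambda=\lim_n\rho(U_n)=\rho(K)$. Closed sets form a $\pi$-system generating the Borel sets, so Dynkin's lemma gives (4) for indicators of Borel sets, and uniform approximation by simple functions gives it for all bounded Borel $f$.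

In general $K$ is only the intersection of a directed family of clopen sets, and we would have to exchange $\inf$ and $\int$ for a directed family of functions $F_\mu^{\chi}$ that are merely Borel. This is where the argument stops, and it cannot be repaired: (4) can fail for $f=\mathbf 1_K$.

**Example 3.** Let $T$ be DLO and $M=\mathbb R\times\mathbb Q$ with the lexicographic order, indexed by itself: it is dense without endpoints. For $a\in\mathfrak C$ let $\mathrm{st}(a)=\sup\{t:(t,u)<a\text{ for some }u\}\in[-\infty,\infty]$; this depends only on $\mathrm{tp}(a/M)$. For real $t$: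

- $\mathrm{st}(a)\ge t$ iff $a>(t',u')$ for all $t'<t$ and all $u'$. (If $t'<t\le\mathrm{st}(a)$, some $(t_1,u)<a$ has $t_1>t'$, and $(t',u')<(t_1,u)$. The converse is clear.)
- $\mathrm{st}(a)\le t$ iff $a<(t'',u'')$ for all $t''>t$ and all $u''$. (If $\mathrm{st}(a)\le t<t''$, then $a\le(t'',u)$ for all $u$, hence strictly. The converse is clear.)

Let $p$ be the type given, as in Example 1, by the initial segments
$$L_{(t,u)}=\{c:\mathrm{st}(c)<t\}\ \text{ if }u\le0,\qquad L_{(t,u)}=\{c:\mathrm{st}(c)\le t\}\ \text{ if }u>0 .$$
They are initial segments because $\mathrm{st}$ is weakly increasing, they are nonempty and proper, they increase with $(t,u)$, and they are $\mathrm{Aut}(\mathfrak C/M)$-invariant. So $p\in S^{\rm inv}_{\bar m}(\mathfrak C,M)$, and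
$$(y_{(t,0)}<a<y_{(t,1)})\in p\iff\mathrm{st}(a)=t .$$
For $a\in[0,1]$ let $w_a=\mathrm{tp}\big(((t-a,u))_{(t,u)\in M}/\mathfrak C\big)$, realized in $M$, and let $\nu(\varphi(\bar c;\bar y))=\mathrm{Leb}\{a\in[0,1]:\varphi(\bar c;\bar y)\in w_a\}$. The set of $a$ with $c<(t-a,u)$ is downward closed in $[0,1]$, and $c=(t-a,u)$ holds for at most one $a$; so by quantifier elimination we measure finite unions of intervals. Since the tuples lie in $M$, $\nu$ is $M$-invariant. Take $\mu=p$ and $\bar c=(0,0)$. Then $\lambda=(h_{\bar c})_*\nu$ satisfies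
$$\lambda(x<m_{(t,u)})=\mathrm{Leb}\{a\in[0,1]:(0,0)<(t-a,u)\}=\mathrm{Leb}\big([0,1]\cap(-\infty,t]\big).$$
So $\lambda(\{\mathrm{st}=t\})\le2\delta$ for every $\delta>0$, as $\{\mathrm{st}=t\}\subseteq[m_{(t-\delta,0)}<x<m_{(t+\delta,0)}]$; thus $\lambda(\{\mathrm{st}=t\})=0$. And $\lambda(\{\mathrm{st}\in[0,1]\})=1$, because $\{\mathrm{st}\in[0,1]\}$ is the intersection of the sets $[m_{(-1/n,0)}<x<m_{(1+1/n,0)}]$, each of measure $1$.

For finite $s\subset[0,1]$ let $\chi_s(x;\bar y)$ be $\bigwedge_{t\in s}\neg(y_{(t,0)}<x<y_{(t,1)})$, and let $K=\bigcap_s[\chi_s(x;\bar m)]$. Then $F_p^{\chi_s}$ is the indicator of $\{\mathrm{st}\notin s\}$, so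
$$\rho([\chi_s(x;\bar m)])=\int F_p^{\chi_s}\,d\lambda=1\ \text{ for all }s,\qquad\text{hence}\quad\rho(K)=1.$$
On the other hand $p_s(K)=1$ if $\mathrm{st}(s)\notin[0,1]$ and $p_s(K)=0$ otherwise, for $s\in S_x(M)$; so $\int p_s(K)\,d\lambda(s)=0$. Formula (4) fails for $f=\mathbf 1_K$.

So a proof must use something special about the functions $F_\kappa^\varphi$, and it must describe $\rho$ by some route other than integration along $\nu$. We shall integrate along $\mu$ instead.

## Smooth measures in place of realizations

When $\nu$ was a type, everything came from a realization $\bar a$ of the type $\lambda=h_{\bar c}(q)$. A measure $\lambda$ has no realization, but in an NIP theory it has a smooth extension. A smooth measure decides each $\varphi(\bar x;\bar b)$ up to $\varepsilon$ from finitely many formulas in $\bar b$ with parameters in a fixed model, and these parameters will do the job of $\bar a$.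

**Definition (smooth).** A Keisler measure over a model $N^*$ is smooth if it has a unique extension to a Keisler measure over every elementary extension of $N^*$.

For example, $\mathrm{tp}(\bar a/N^*)$ with $\bar a$ in $N^*$ is smooth. In DLO the type over $\mathbb Q$ of an element $b$ with $0<b<k$ for all rational $k>0$ is not smooth: over a model containing $b$, both $x=b$ and $x<b$ are consistent with it. It becomes smooth after extending it to the realized type $x=b$ over such a model. The measure $\lambda$ of Example 2 (Lebesgue measure on $[-1,0]$, over $\mathbb Q$) already decides $x<b$ for every $b\in\mathfrak C$, because rationals approximate from both sides.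

**Fact C (Łoś–Marczewski).** Let $\lambda$ be a finitely additive probability on a Boolean subalgebra $B_0$ of $B$, and let $X\in B$. For every $t$ between $\sup\{\lambda(\theta):\theta\in B_0,\theta\le X\}$ and $\inf\{\lambda(\theta):\theta\in B_0,\theta\ge X\}$ there is an extension of $\lambda$ to $B$ with value $t$ at $X$. In particular Keisler measures always extend.

**Fact D (smooth extensions).** If $T$ is NIP and $\lambda$ is a Keisler measure over $M$ in finitely many variables $\bar x$, there are $N^*\succ M$ and a smooth Keisler measure $\lambda^*$ over $N^*$ extending $\lambda$. (Keisler, *Measures and forking*, APAL 1987; see also Simon, *A Guide to NIP Theories*, Ch. 7.)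

From now on fix $\nu\in\mathfrak M_{\bar m}(\mathfrak C,M)$ and $\bar c\in\mathfrak C^{\bar x}$, and let $\lambda=(h_{\bar c})_*\nu$, a Keisler measure over $M$ in $\bar x$.

**Lemma 1.** There are a small $N$ with $M\prec N\prec\mathfrak C$ and a global Keisler measure $\hat\lambda$ in $\bar x$ extending $\lambda$ such that, for every $\mathcal L$-formula $\varphi(\bar x;\bar y)$ and every $\varepsilon>0$, there are $k<\omega$, a finite tuple $\bar d$ from $N$, $\mathcal L$-formulas $\psi_1(\bar z;\bar y),\dots,\psi_k(\bar z;\bar y)$, and $\mathcal L(N)$-formulas $\theta_i^-(\bar x),\theta_i^+(\bar x)$ for $i\le k$, with the following properties. The sets $\psi_i(\bar d;\bar y)$ partition the $\bar y$-space (empty pieces allowed), $\theta_i^-\vdash\theta_i^+$, $\hat\lambda(\theta_i^+)-\hat\lambda(\theta_i^-)<\varepsilon$, and for all $\bar b\in\mathfrak C^{\bar y}$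
$$\psi_i(\bar d;\bar b)\ \Longrightarrow\ \theta_i^-(\bar x)\vdash\varphi(\bar x;\bar b)\vdash\theta_i^+(\bar x). \tag{5}$$
Moreover $\hat\lambda$ is $N$-invariant, in the sense that $\hat\lambda(\varphi(\bar x;\bar b))$ depends only on $\varphi$ and $\mathrm{tp}(\bar b/N)$.

Two instances. In Example 2 take $N=M=\mathbb Q$ and $\varphi$ the formula $x<y_0$; cut $[-1,0]$ by $d_l=-1+\frac ln$ for $0\le l\le n$. On the piece $d_l\le y_0<d_{l+1}$ use $\theta^-:x<d_l$ and $\theta^+:x<d_{l+1}$, whose measures differ by $\frac1n$; on $y_0<d_0$ use $\bot$ and $x<d_0$, and on $y_0\ge d_n$ use $x<d_n$ and $\top$, with equal measures in both cases. Secondly, if $\nu=q$ is a type, let $\bar a\models h_{\bar c}(q)$, $N\ni\bar a$ and $\hat\lambda=\mathrm{tp}(\bar a/\mathfrak C)$: on the piece $\varphi(\bar a;\bar y)$ use $\bar x=\bar a$ and $\top$, on the piece $\neg\varphi(\bar a;\bar y)$ use $\bot$ and $\bar x\ne\bar a$.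

*Proof.* **Step 1: approximation over $N^*$, for one $\bar b$ at a time.** Take $(N^*,\lambda^*)$ from Fact D and an $|N^*|^+$-saturated $\mathfrak C^*\succ N^*$. Fix $\varphi$ and $\varepsilon$, and let $\bar b$ be in $\mathfrak C^*$. Let $\alpha$ be the supremum of $\lambda^*(\theta)$ over $\mathcal L(N^*)$-formulas $\theta\vdash\varphi(\bar x;\bar b)$, and $\beta$ the infimum over $\theta$ with $\varphi(\bar x;\bar b)\vdash\theta$. If $\alpha<\beta$, Fact C would give two extensions of $\lambda^*$ to $\mathfrak C^*$ with different values at $\varphi(\bar x;\bar b)$, against smoothness. So $\alpha=\beta$, and there are $\mathcal L(N^*)$-formulas $\theta^-\vdash\varphi(\bar x;\bar b)\vdash\theta^+$ with $\lambda^*(\theta^+)-\lambda^*(\theta^-)<\varepsilon$.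

**Step 2: finitely many pairs suffice.** By Step 1 the $\mathcal L(N^*)$-formulas
$$\forall\bar x\big[(\theta^-(\bar x)\to\varphi(\bar x;\bar y))\wedge(\varphi(\bar x;\bar y)\to\theta^+(\bar x))\big],$$
over all pairs with $\theta^-\vdash\theta^+$ and $\lambda^*(\theta^+)-\lambda^*(\theta^-)<\varepsilon$, cover the $\bar y$-space of $\mathfrak C^*$. Only the finitely many $y_j$ occurring in $\varphi$ matter. If no finitely many of these formulas covered, their negations would be finitely satisfiable, hence by saturation realized in $\mathfrak C^*$, a contradiction. So finitely many of them, $\chi_1,\dots,\chi_k$, with pairs $\theta_i^\pm$, cover. Put $\psi_i=\chi_i\wedge\bigwedge_{j<i}\neg\chi_j$ and collect their parameters into one finite tuple $\bar d$. This is the required property with $N^*,\lambda^*$ in place of $N,\hat\lambda$.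

**Step 3: cutting down to a small $N$ inside $\mathfrak C$.** For each $\varphi(\bar x;\bar y)$ and each $\varepsilon=\frac1n$, Step 2 uses finitely many parameters. By Löwenheim–Skolem there is $N\prec N^*$ containing $M$ and all of them, with $|N|\le|M|+|\mathcal L|+\aleph_0$. By saturation of $\mathfrak C$ we may embed $N$ elementarily over $M$ into $\mathfrak C$, carrying $\lambda^*|_N$ along; so assume $M\prec N\prec\mathfrak C$. Let $\hat\lambda$ be any global extension of $\lambda^*|_N$ (Fact C). Then $\hat\lambda|_M=\lambda$. That the $\psi_i(\bar d;\bar y)$ partition, that $\theta_i^-\vdash\theta_i^+$, and (5) are first-order statements over $N$, so they pass from $\mathfrak C^*$ to $N$ and then to $\mathfrak C$. The inequality for $\hat\lambda$ involves only $\hat\lambda|_N$. For general $\varepsilon$ use some $\frac1n<\varepsilon$.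

**Step 4: invariance.** If $\mathrm{tp}(\bar b/N)=\mathrm{tp}(\bar b'/N)$, then for each $\varepsilon$ the tuples $\bar b,\bar b'$ satisfy the same $\psi_i(\bar d;\bar y)$. By (5) both $\hat\lambda(\varphi(\bar x;\bar b))$ and $\hat\lambda(\varphi(\bar x;\bar b'))$ lie in $[\hat\lambda(\theta_i^-),\hat\lambda(\theta_i^+)]$, so they differ by less than $\varepsilon$. Let $\varepsilon\to0$. $\square$

Fix $N$ and $\hat\lambda$ as in Lemma 1.

## The measures $\lambda_r$ and the sandwich inequality

For $\nu=q$ a type we found $(h_{\bar c})_*(\mu\ast q)=(h_{\bar a})_*\mu$: a $\mu$-average of the types $h_{\bar a}(r)$. Here is the analogue of $h_{\bar a}(r)$ when $\bar a$ is replaced by $\hat\lambda$.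

**Definition ($\lambda_r$).** For $r\in S_{\bar m}(\mathfrak C,M)$ choose $\bar n\models r|_N$ in $\mathfrak C$ and put
$$\lambda_r(\chi(\bar x;\bar m)):=\hat\lambda(\chi(\bar x;\bar n)). \tag{6}$$

By $N$-invariance the choice of $\bar n$ does not matter. Since $\bar n\equiv\bar m$, formulas equivalent at $\bar m$ are equivalent at $\bar n$, and disjointness and unions are preserved likewise; so $\lambda_r$ is a well-defined Keisler measure over $M$, which we regard as a regular Borel measure on $S_{\bar x}(M)$. For $r=e=\mathrm{tp}(\bar m/\mathfrak C)$ we may take $\bar n=\bar m$, so $\lambda_e=\hat\lambda|_M=\lambda$. If $\hat\lambda=\mathrm{tp}(\bar a/\mathfrak C)$ with $\bar a\in N$, then $\lambda_r$ is the Dirac measure at $h_{\bar a}(r)$.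

The next lemma is the special property of the functions $F_\omega^\varphi$ that we need: their integrals against every $\lambda_r$ are controlled by the same finite data.

**Lemma 2 (sandwich).** Let $\omega\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ and $r\in S_{\bar m}(\mathfrak C,M)$, and let $\bar d,\psi_i,\theta_i^\pm$ be as in Lemma 1 for $\varphi,\varepsilon$. Then
$$\sum_iF_\omega^{\psi_i}(h_{\bar d}(r))\,\hat\lambda(\theta_i^-)\ \le\ \int F_\omega^\varphi\,d\lambda_r\ \le\ \sum_iF_\omega^{\psi_i}(h_{\bar d}(r))\,\hat\lambda(\theta_i^+), \tag{7}$$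
and the two bounds differ by at most $\varepsilon$. For $r=e$ we have $F_\omega^{\psi_i}(h_{\bar d}(e))=\omega(\psi_i(\bar d;\bar y))$ and $\lambda_e=\lambda$.

*Proof.* **Step 1: transport by an automorphism.** This moves $r$ back to $\bar m$. Let $\bar n\models r|_N$ and $\sigma\in\mathrm{Aut}(\mathfrak C)$ with $\sigma(\bar n)=\bar m$. Define $\omega^\sigma(\chi(\bar b;\bar y)):=\omega(\chi(\sigma(\bar b);\bar y))$. As $\sigma$ is an automorphism, $\omega^\sigma$ is a global Keisler measure. Since $\bar d$ is in $N$, (1) gives
$$\omega^\sigma(\psi_i(\bar d;\bar y))=\omega(\psi_i(\sigma(\bar d);\bar y))=F_\omega^{\psi_i}(h_{\bar d}(r)), \tag{8}$$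
and these numbers sum to $1$, because the $\psi_i(\bar d;\bar y)$ form a partition.

**Step 2: rewrite the integral over a larger type space.** We need a space on which the $\theta_i^\pm$, which have parameters in $N$, make sense. Let $N_1\prec\mathfrak C$ be small with $N\cup\bar n\subseteq N_1$. Define $g:S_{\bar x}(N_1)\to S_{\bar x}(M)$ by $g(\mathrm{tp}(\bar a/N_1))=\mathrm{tp}(\sigma(\bar a)/M)$. Since $\chi(\sigma(\bar a);\bar m)$ iff $\chi(\bar a;\bar n)$, we have $\chi(\bar x;\bar m)\in g(s)$ iff $\chi(\bar x;\bar n)\in s$. So $g$ is well defined and continuous, and $g_*(\hat\lambda|_{N_1})$ gives $[\chi(\bar x;\bar m)]$ the value $\hat\lambda(\chi(\bar x;\bar n))=\lambda_r(\chi(\bar x;\bar m))$. Both measures are regular, so $g_*(\hat\lambda|_{N_1})=\lambda_r$. For $\bar a\models s$ we have $F_\omega^\varphi(g(s))=\omega(\varphi(\sigma(\bar a);\bar y))=\omega^\sigma(\varphi(\bar a;\bar y))$. Hence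
$$\int F_\omega^\varphi\,d\lambda_r=\int_{S_{\bar x}(N_1)}\omega^\sigma(\varphi(\bar a;\bar y))\,d\hat\lambda|_{N_1}(\mathrm{tp}(\bar a/N_1)),$$
where the integrand is the Borel function $F_\omega^\varphi\circ g$.

**Step 3: bound the integrand pointwise.** By (5), if $\theta_i^-(\bar a)$ holds, then $\psi_i(\bar d;\mathfrak C)\subseteq\varphi(\bar a;\mathfrak C)$; if $\neg\theta_i^+(\bar a)$ holds, then $\psi_i(\bar d;\mathfrak C)\cap\varphi(\bar a;\mathfrak C)=\emptyset$. So $\varphi(\bar a;\mathfrak C)$ contains the disjoint union of the pieces with $\theta_i^-(\bar a)$, and, as the pieces cover, it is contained in the union of those with $\theta_i^+(\bar a)$. Therefore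
$$\sum_i\omega^\sigma(\psi_i(\bar d;\bar y))\,\mathbf 1_{\theta_i^-}(\bar a)\ \le\ \omega^\sigma(\varphi(\bar a;\bar y))\ \le\ \sum_i\omega^\sigma(\psi_i(\bar d;\bar y))\,\mathbf 1_{\theta_i^+}(\bar a).$$

**Step 4: integrate.** Integrating against $\hat\lambda|_{N_1}$ and using (8) gives (7). The bounds differ by at most $\varepsilon\sum_i\omega^\sigma(\psi_i(\bar d;\bar y))=\varepsilon$. For $r=e$, take $\bar n=\bar m$ and $\sigma=\mathrm{id}$. $\square$

## Integrating along $\mu$

We now show that $\rho=(h_{\bar c})_*(\mu\ast\nu)$ is the $\mu$-average of the measures $\lambda_r$. First on clopen sets; here continuity in $r$ appears, which was missing in (4).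

**Lemma 3.** Let $\mu\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$. For every $\chi(\bar x;\bar y)$ the function $G_\chi(r):=\lambda_r(\chi(\bar x;\bar m))$ on $S_{\bar m}(\mathfrak C,M)$ is continuous, and
$$(\mu\ast\nu)(\chi(\bar c;\bar y))=\int G_\chi\,d\mu. \tag{9}$$

*Proof.* **Step 1: continuity.** Take $\bar d,\psi_i,\theta_i^\pm$ from Lemma 1 for $\chi$ and $\varepsilon$. If $\psi_i(\bar d;\bar y)\in r$ and $\bar n\models r|_N$, then $\psi_i(\bar d;\bar n)$ holds, so by (5) and (6)
$$\hat\lambda(\theta_i^-)\le G_\chi(r)\le\hat\lambda(\theta_i^+).$$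
Thus $G_\chi$ is within $\varepsilon$ of the continuous function $\sum_i\mathbf 1_{[\psi_i(\bar d;\bar y)]}\hat\lambda(\theta_i^-)$. As a uniform limit of continuous functions, $G_\chi$ is continuous.

**Step 2: the integral.** Integrating the last display, $\int G_\chi\,d\mu$ lies in the interval
$$\Big[\sum_i\mu(\psi_i(\bar d;\bar y))\,\hat\lambda(\theta_i^-),\ \sum_i\mu(\psi_i(\bar d;\bar y))\,\hat\lambda(\theta_i^+)\Big],$$
whose length is at most $\varepsilon$. By Lemma 2 with $r=e$ and $\omega=\mu$, so does $\int F_\mu^\chi\,d\lambda=(\mu\ast\nu)(\chi(\bar c;\bar y))$. Let $\varepsilon\to0$. $\square$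

To reach closed sets we exchange a directed infimum with an integral. For continuous functions this is legitimate.

**Fact E ($\tau$-additivity).** Let $\mu$ be a regular Borel probability measure on a compact Hausdorff space and $(f_i)$ a downward directed family of continuous functions with values in $[0,1]$. Then $f=\inf_if_i$ is Borel and $\int f\,d\mu=\inf_i\int f_i\,d\mu$.

*Proof.* For $t>0$ the set $\{f\ge t\}=\bigcap_i\{f_i\ge t\}$ is closed, so $f$ is upper semicontinuous, hence Borel. Moreover $\mu(f\ge t)=\inf_i\mu(f_i\ge t)$: given $\delta>0$ take an open $V\supseteq\{f\ge t\}$ with $\mu(V)<\mu(f\ge t)+\delta$; by compactness and directedness some $\{f_i\ge t\}$ is contained in $V$. For Borel $u$ with values in $[0,1]$ let $S_n(u)=\frac1n\sum_{k=1}^n\mu(u\ge\frac kn)$. As $\frac1n\sum_{k=1}^n\mathbf 1_{\{u\ge k/n\}}=\frac1n\lfloor nu\rfloor$, we have $S_n(u)\le\int u\,d\mu\le S_n(u)+\frac1n$. Given $n$ and $\delta$, directedness gives one $i$ with $\mu(f_i\ge\frac kn)\le\mu(f\ge\frac kn)+\delta$ for all $k\le n$. Then $\int f_i\,d\mu\le S_n(f_i)+\frac1n\le S_n(f)+\delta+\frac1n\le\int f\,d\mu+\delta+\frac1n$.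 The inequality $\int f\,d\mu\le\inf_i\int f_i\,d\mu$ is clear. $\square$

**Lemma 4 (disintegration along $\mu$).** Let $\mu\in\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ and $\rho=(h_{\bar c})_*(\mu\ast\nu)$. For every bounded Borel $f:S_{\bar x}(M)\to\mathbb R$ the function $r\mapsto\int f\,d\lambda_r$ is Borel, and
$$\int f\,d\rho=\int\Big(\int f\,d\lambda_r\Big)d\mu(r). \tag{10}$$

*Proof.* **Step 1: clopen sets.** For $U=[\chi(\bar x;\bar m)]$, Lemma 3 says that $r\mapsto\lambda_r(U)$ is continuous and $\rho(U)=(\mu\ast\nu)(\chi(\bar c;\bar y))=\int\lambda_r(U)\,d\mu(r)$.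

**Step 2: closed sets.** Let $K$ be closed. The clopen $U\supseteq K$ form a downward directed family, with $\lambda_r(K)=\inf_U\lambda_r(U)$ for each $r$ and $\rho(K)=\inf_U\rho(U)$, by Fact A. The functions $r\mapsto\lambda_r(U)$ are continuous and directed downward, so by Fact E $r\mapsto\lambda_r(K)$ is Borel and
$$\int\lambda_r(K)\,d\mu(r)=\inf_U\int\lambda_r(U)\,d\mu(r)=\inf_U\rho(U)=\rho(K).$$

**Step 3: Borel sets and functions.** The class of Borel sets $D$ such that $r\mapsto\lambda_r(D)$ is Borel and $\rho(D)=\int\lambda_r(D)\,d\mu(r)$ is closed under complements and countable disjoint unions, and contains the $\pi$-system of closed sets. By Dynkin's lemma it contains all Borel sets. A bounded Borel $f$ is a uniform limit of simple functions, so (10) follows for $f$. $\square$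

Look again at Example 3, where $\mu=p$ is a type: (10) has a single term and says $\rho=\lambda_p$. Directly, $\rho(x<m_{(t,u)})=\int F_p^{x<y_{(t,u)}}\,d\lambda$ is $\lambda(\{\mathrm{st}<t\})$ or $\lambda(\{\mathrm{st}\le t\})$, that is, $\mathrm{Leb}([0,1]\cap(-\infty,t])$. Also $\rho(x=m_i)=0$ because no formula $a=y_i$ is in $p$, and $\lambda(x=m_i)=\nu((0,0)=y_i)=0$. By quantifier elimination $\rho=\lambda$. This agrees with $\rho(K)=1$: the set $K$ is the directed intersection of the sets $[\chi_s(x;\bar m)]$, and each has $\lambda$-measure $1$, since $\lambda(m_{(t,0)}<x<m_{(t,1)})=0$ for every $t$.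

## Both sides of associativity lie in one short interval

**Proof of part 1.** Let $\kappa,\mu$ be invariant, fix $\varphi(\bar x;\bar y)$ and $\bar c$, let $\lambda,N,\hat\lambda$ be as above, let $\varepsilon>0$, and take $\bar d,\psi_i,\theta_i^\pm$ from Lemma 1 for $\varphi,\varepsilon$. Put
$$A^\pm:=\sum_i(\kappa\ast\mu)(\psi_i(\bar d;\bar y))\,\hat\lambda(\theta_i^\pm).$$
The coefficients $(\kappa\ast\mu)(\psi_i(\bar d;\bar y))$ sum to $1$, so $0\le A^+-A^-\le\varepsilon$.

**Step 1: the left side lies in $[A^-,A^+]$.** The measure $\kappa\ast\mu$ is invariant, so Lemma 2 applies with $\omega=\kappa\ast\mu$ and $r=e$: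
$$((\kappa\ast\mu)\ast\nu)(\varphi(\bar c;\bar y))=\int F^\varphi_{\kappa\ast\mu}\,d\lambda\in[A^-,A^+].$$

**Step 2: the right side is an integral along $\mu$.** By definition and Lemma 4 with the Borel function $f=F_\kappa^\varphi$,
$$(\kappa\ast(\mu\ast\nu))(\varphi(\bar c;\bar y))=\int F_\kappa^\varphi\,d(h_{\bar c})_*(\mu\ast\nu)=\int\Big(\int F_\kappa^\varphi\,d\lambda_r\Big)d\mu(r).$$

**Step 3: the right side lies in $[A^-,A^+]$.** By Lemma 2 with $\omega=\kappa$, for every $r$,
$$\sum_iF_\kappa^{\psi_i}(h_{\bar d}(r))\,\hat\lambda(\theta_i^-)\le\int F_\kappa^\varphi\,d\lambda_r\le\sum_iF_\kappa^{\psi_i}(h_{\bar d}(r))\,\hat\lambda(\theta_i^+).$$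
The numbers $\hat\lambda(\theta_i^\pm)$ do not depend on $r$. The functions $r\mapsto F_\kappa^{\psi_i}(h_{\bar d}(r))$ are Borel, and by the definition (2) of the product $\kappa\ast\mu$, applied to the tuple $\bar d$,
$$\int F_\kappa^{\psi_i}(h_{\bar d}(r))\,d\mu(r)=(\kappa\ast\mu)(\psi_i(\bar d;\bar y)).$$
Integrating the inequalities against $\mu$ therefore puts the right side in $[A^-,A^+]$.

**Step 4: conclusion.** The two sides differ by at most $\varepsilon$, for every $\varepsilon>0$, so they are equal. As $\varphi$ and $\bar c$ were arbitrary, $(\kappa\ast\mu)\ast\nu=\kappa\ast(\mu\ast\nu)$. The special case is $\kappa=p$ with $\nu$ invariant. $\blacksquare$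

Invariance of $\nu$ was never used. Invariance of $\kappa$ and $\mu$ is what makes $F_\kappa$, $F_\mu$ and $F_{\kappa\ast\mu}$, and hence the two iterated products, defined. A directed infimum was exchanged with an integral only for the continuous functions $r\mapsto\lambda_r(U)$; the Borel functions $F_\kappa^\varphi$ were handled by the finite sums of Lemma 2.

## Left continuity, compactness, and the identity element

**Proof of part 2.** **Step 1: continuity in $\mu$.** Fix $\nu$, $\chi$ and $\bar c$. By (9), $(\mu\ast\nu)(\chi(\bar c;\bar y))=\int G_\chi\,d\mu$, where $G_\chi$ is continuous and depends on $\nu,\bar c,\chi$ and the fixed $N,\hat\lambda$, but not on $\mu$. A continuous function on a Stone space is a uniform limit of finite linear combinations of indicators of clopen sets, so $\mu\mapsto\int G_\chi\,d\mu$ is continuous. Hence so is $\mu\mapsto\mu\ast\nu$.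

**Step 2: a compact semigroup.** The space of all global Keisler measures in $\bar y$ is compact, being a closed subset of a product of copies of $[0,1]$. The conditions $\mu(\theta)=1$ for $\theta\in\mathrm{tp}(\bar m/\emptyset)$ and $\mu(\varphi(\bar c;\bar y))=\mu(\varphi(\sigma(\bar c);\bar y))$ are closed, so $\mathfrak M^{\rm inv}_{\bar m}(\mathfrak C,M)$ is compact. It is closed under $\ast$, as checked after (2), and $\ast$ is associative on it by part 1.

**Step 3: affinity.** By definition $F^\varphi_{t\mu+(1-t)\mu'}=tF^\varphi_\mu+(1-t)F^\varphi_{\mu'}$, and the last integral in (2) is affine in $\nu$. So $\ast$ is affine in each variable.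

**Step 4: the identity.** The type $e=\mathrm{tp}(\bar m/\mathfrak C)$ is $M$-invariant, as $\bar m$ enumerates $M$. The function $F_e^\varphi$ is the indicator of $[\varphi(\bar x;\bar m)]$, so
$$(e\ast\nu)(\varphi(\bar c;\bar y))=\nu\big(h_{\bar c}^{-1}[\varphi(\bar x;\bar m)]\big)=\nu(\varphi(\bar c;\bar y)).$$
Also $h_{\bar c}(e)=\mathrm{tp}(\bar c/M)$, so
$$(\mu\ast e)(\varphi(\bar c;\bar y))=F_\mu^\varphi(\mathrm{tp}(\bar c/M))=\mu(\varphi(\bar c;\bar y)).\qquad\blacksquare$$
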